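\title{The range of the Poisson semigroup and the radius of the adapted complex structure}

\begin{abstract}
Let $M$ be a compact real-analytic Riemannian manifold, and let $\varepsilon$ be the largest radius of a tube in $TM$ that carries the adapted complex structure. By a theorem of Guillemin and Stenzel there is $\varepsilon_0\le\varepsilon$ such that, for $t<\varepsilon_0$, the functions $e^{-t\sqrt{-\Delta}}f$ with $f$ smooth are exactly the functions that continue holomorphically to the tube of radius $t$, smoothly up to the boundary. We show that one cannot always take $\varepsilon_0=\varepsilon$: for an explicit family of metrics on $S^2$ one has $\varepsilon=\infty$, while the statement fails for all $t$ beyond an explicit finite radius. We then determine the optimal $\varepsilon_0$ for every $M$. The inverse metric always extends holomorphically to the tube of radius $\varepsilon$, and the optimal $\varepsilon_0$ is the radius at which this extension first degenerates.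
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Tubes and the question}

Let $M$ be a compact real-analytic Riemannian manifold of dimension $n\ge1$, with Laplace--Beltrami operator $\Delta\le 0$. For $0<r\le\infty$ let
\[
T^r=\{(x,Y)\in TM:\ |Y|<r\},
\]
identify $M$ with the zero section, and put $\Phi(x,Y)=|Y|$ and $\rho=\Phi^2$. For a geodesic $\gamma:\mathbb R\to M$ define
\[
\psi_\gamma(\sigma+i\tau)=\bigl(\gamma(\sigma),\tau\gamma'(\sigma)\bigr).
\]
A complex structure on $T^r$ is \emph{adapted} if $\psi_\gamma$ is holomorphic on the strip $|\tau|<r$ for every unit-speed geodesic $\gamma$. An adapted structure on $T^r$ is unique, and it exists for all sufficiently small $r>0$ (Guillemin--Stenzel, Lempert--Sz\H{o}ke). Let $\varepsilon\in(0,\infty]$ be the largest radius for which it exists. Holomorphy on $T^r$, $r\le\varepsilon$, always refers to this structure, and $\mathcal O(U)$ is the space of holomorphic functions on $U$.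

For $\gamma$ of unit speed we call $\psi_\gamma$ a \emph{leaf} and write $\zeta=\sigma+i\tau$ for its parameter. On a leaf $\Phi=|\tau|$, and every point $(x,Y)$ with $Y\ne0$ is $\psi_\gamma(i|Y|)$ for the geodesic with $\gamma(0)=x$, $\gamma'(0)=Y/|Y|$. So $\Phi$ measures how far one has moved along a geodesic in imaginary time, and a holomorphic function on $T^r$ continues each function $F\circ\gamma$ to the strip of half-width $r$. Two consequences will be used throughout.

\begin{lemma}\label{lem:basic}
Let $0<r\le\varepsilon$.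
\begin{itemize}
\item[(a)] For a geodesic $\gamma$ of any constant speed, including $0$, the map $\psi_\gamma$ is holomorphic where it takes values in $T^r$.
\item[(b)] If $u\in\mathcal O(T^r)$ vanishes on $M$, then $u=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\gamma(\sigma)=\tilde\gamma(c\sigma)$ with $\tilde\gamma$ of unit speed and $c\ge0$, then $\psi_\gamma(\zeta)=\psi_{\tilde\gamma}(c\zeta)$. (b) On each leaf $u\circ\psi_\gamma$ is holomorphic on a strip and zero on the real axis, hence zero, and the leaves cover $T^r$.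
\end{proof}

Let $\varphi_j$ be an orthonormal basis of $L^2(M)$ of real eigenfunctions, $-\Delta\varphi_j=a_j^2\varphi_j$ with $a_j\ge0$, and write $\widehat F_j=\int_M F\varphi_j$. The operator $e^{-t\sqrt{-\Delta}}$ multiplies the $j$th coefficient by $e^{-ta_j}$. For $0<t<\varepsilon$ let $\mathcal O^\infty(\overline{T^t})$ be the space of functions that are smooth on the compact manifold with boundary $\overline{T^t}=\{\Phi\le t\}$ and holomorphic on $T^t$. We study the following statement.

\medskip
\noindent$\mathrm P(t)$: \emph{a function $F$ on $M$ has the form $F=e^{-t\sqrt{-\Delta}}f$ with $f\in C^\infty(M)$ if and only if $F$ is the restriction to $M$ of an element of $\mathcal O^\infty(\overline{T^t})$.}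
\medskip

\begin{example}\label{ex:circle}
Let $M=\mathbb R/2\pi\mathbb Z$. The map $(x,\tau\partial_x)\mapsto x+i\tau$ identifies $TM$ with $\mathbb C/2\pi\mathbb Z$ and turns the leaves into $\zeta\mapsto x_0\pm\zeta$, so $\varepsilon=\infty$. If $(f_k)$ decreases rapidly, then $\sum f_ke^{-t|k|}e^{ik\zeta}$ converges with all derivatives on $|\tau|\le t$. Conversely, let $F=\sum F_ke^{ikx}$ extend to an element of $\mathcal O^\infty(\overline{T^t})$. By Cauchy's theorem the smooth functions $x\mapsto F(x\mp it)$ have Fourier coefficients $F_ke^{\pm kt}$, so $F_ke^{t|k|}$ decreases rapidly. Thus $\mathrm P(t)$ holds for every $t>0$.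
\end{example}

In the example an eigenfunction of frequency $a$ grows like $e^{a\Phi}$, which is exactly what the factor $e^{-ta}$ compensates on $\overline{T^t}$. For small $t$ this picture is correct on every $M$. The following theorem is due to Guillemin and Stenzel, based in part on work of Boutet de Monvel.

\begin{theorem}\label{thm:GS}
There is $\varepsilon_0\in(0,\varepsilon]$ such that $\mathrm P(t)$ holds for all $t\in(0,\varepsilon_0)$.
\end{theorem}

The question, posed by Hall \cite{Hall}, is whether one can always take $\varepsilon_0=\varepsilon$; that is, whether $\mathrm P(t)$ holds for every $M$ and every $t\in(0,\varepsilon)$. The natural guess is yes: both sides of $\mathrm P(t)$ make sense for all $t<\varepsilon$, no other radius appears in the statement, and the circle confirms it.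

\subsection{Results}

The answer is no. Regard covectors to $S^2\subset\mathbb R^3$ at $x$ as vectors $\xi\perp x$, let $|\xi|$ be the round norm, and let $\ell(x,\xi)=\xi\cdot(e_3\times x)$ be the angular momentum about the $e_3$-axis.

\begin{theorem}\label{thm:counter}
Let $\lambda>0$, and let $S^2_\lambda$ be $S^2$ with the real-analytic metric $g_\lambda$ whose dual metric is $|\xi|_\lambda^2=|\xi|^2+\lambda\,\ell(x,\xi)^2$. Then $\varepsilon=\infty$, but $\mathrm P(t)$ fails for every
\[
t\ge t_\lambda:=\operatorname{arcsinh}(\lambda^{-1/2}).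
\]
Hence one cannot always take $\varepsilon_0=\varepsilon$. Such examples exist in every dimension $n\ge2$.
\end{theorem}

The second theorem identifies the radius that was missing from the statement. At a point $x\in M$ the subspace $T_xM$ is totally real in the tangent space of the tube (see \eqref{eq:JonM} below), so $h\mapsto h^{1,0}$ identifies $T_xM\otimes\mathbb C$ with $T^{1,0}_x$. A section $G$ of $\mathrm{Sym}^2T^{1,0}$ \emph{extends the inverse metric} if $G=\sum_a h_a^{1,0}\otimes h_a^{1,0}$ at each $x\in M$, for an orthonormal basis $h_a$ of $T_xM$; equivalently, if $G(dF_1,dF_2)=\sum_a (h_aF_1)(h_aF_2)$ on $M$ for holomorphic $F_1,F_2$.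

\begin{theorem}\label{thm:optimal}
Let $M$ be any compact real-analytic Riemannian manifold of dimension $n\ge1$.
\begin{itemize}
\item[(a)] The inverse metric extends uniquely to a holomorphic section $G$ of $\mathrm{Sym}^2T^{1,0}$ over $T^\varepsilon$.
\item[(b)] Let $\varepsilon_*\in(0,\varepsilon]$ be the largest $r$ such that $G$ is nondegenerate on $T^r$. For $0<t<\varepsilon$, the statement $\mathrm P(t)$ holds if and only if $t<\varepsilon_*$.
\end{itemize}
So the optimal $\varepsilon_0$ is $\varepsilon_*$, and $\varepsilon_0=\varepsilon$ is allowed if and only if $G$ is nondegenerate on $T^\varepsilon$.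
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(i)] If $n=1$, then $G=\partial_\zeta\otimes\partial_\zeta$ and Theorem~\ref{thm:GS} holds with $\varepsilon_0=\varepsilon=\infty$. The choice $\varepsilon_0=\varepsilon$ is possible for all $M$ of a given dimension $n\ge1$ if and only if $n=1$.
\item[(ii)] For $S^2_\lambda$, the statement $\mathrm P(t)$ holds exactly for $t<t_\lambda$, while $\varepsilon=\infty$.
\end{itemize}
\end{corollary}

\subsection{Geodesics see $g^{ij}$, the Laplacian sees $\log\det g^{ij}$}\label{sec:mechanism}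

The adapted structure is built from geodesics, and Hamilton's equations $\dot x^i=g^{ij}p_j$, $\dot p_k=-\frac12\partial_kg^{ij}p_ip_j$ involve only the inverse metric. The Laplacian involves one more quantity:
\[
\Delta=\partial_i\,g^{ij}\partial_j-\tfrac12 g^{ij}\bigl(\partial_i\log\det(g^{kl})\bigr)\partial_j .
\]
At a complex point where the continued inverse metric is holomorphic but degenerate, the geodesic equations stay regular while $\Delta$ acquires a pole. The statement $\mathrm P(t)$ cannot survive this, because the range of $e^{-t\sqrt{-\Delta}}$ on $C^\infty(M)$ is invariant under $\Delta$.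

On $S^2_\lambda$ this can be seen by hand. In polar coordinates $x=(\sin s\cos\phi,\sin s\sin\phi,\cos s)$ we have $\partial_\phi=e_3\times x$, so $\ell=p_\phi$ and the dual metric is $p_s^2+(\sin^{-2}s+\lambda)p_\phi^2$. Thus $g_\lambda=ds^2+r(s)^2d\phi^2$ with $r=\sin s/\sqrt{1+\lambda\sin^2s}$, and on functions $u(s)$ the Laplacian is $u''+(r'/r)u'$, where
\begin{equation}\label{eq:rprime}
\frac{r'}{r}=\frac{\cos s}{\sin s}-\frac{\lambda\sin s\cos s}{1+\lambda\sin^2s}=\frac{\cos s}{\sin s\,(1+\lambda\sin^2s)} .
\end{equation}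
The coefficient $r^{-2}=\sin^{-2}s+\lambda$ of the dual metric is holomorphic at $s_0=it_\lambda$, but it has a simple zero there, since $\sin^2(it_\lambda)=-\sinh^2t_\lambda=-1/\lambda$. Hence $r'/r=-\frac12(\log r^{-2})'$ has a simple pole at $s_0$ with residue $-\frac12$. The model equation $u''=u'/(2(s-s_0))$ has the solutions $1$ and $(s-s_0)^{3/2}$, so one expects a rotation-invariant eigenfunction to have a branch point of order $\frac32$ at imaginary distance $t_\lambda$ from the pole of the sphere.

Section~\ref{sec:sphere} proves Theorem~\ref{thm:counter} and is self-contained; there are two points, that $\varepsilon=\infty$ and that the singular branch really occurs. The remaining sections prove Theorem~\ref{thm:optimal}. Section~\ref{sec:geometry} constructs $G$, proves the identity $G(\partial\Phi,\partial\Phi)=-\frac14$ on which all later estimates rest, and derives Corollary~\ref{cor:main}. Section~\ref{sec:necessity} shows that $\mathrm P(t)$ forces $t<\varepsilon_*$. Sections~\ref{sec:tools}--\ref{sec:backward} prove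 the converse by propagating Theorem~\ref{thm:GS} outward from a small radius $t_0$. In these sections the real analyticity of the metric enters only through $\varepsilon>0$ and Theorem~\ref{thm:GS}; compactness of $M$ makes the sets $\overline{T^r}$, $r<\varepsilon$, compact and all constants uniform.

\section{The spheres $S^2_\lambda$}\label{sec:sphere}

\subsection{The adapted structure exists on all of $TS^2_\lambda$}

The geodesics of $g_\lambda$ are explicit and entire, and this suggests a candidate for the adapted structure: follow each geodesic for time $i$ into the complexified sphere and pull back the complex structure found there. Let $Az=e_3\times z$ for $z\in\mathbb C^3$. For real $\varphi$ the matrix $e^{\varphi A}$ is the rotation by $\varphi$ about $e_3$; for complex $\varphi$ it preserves the bilinear form $z\cdot z$, the coordinate $z_3$, and the complex surface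
\[
Q=\{z\in\mathbb C^3:\ z\cdot z=1\},\qquad T_zQ=\{v:\ z\cdot v=0\}.
\]

Identify $TS^2$ with $T^*S^2$ by $g_\lambda$. The geodesic flow is the Hamiltonian flow of $H_0+\frac\lambda2\ell^2$ with $H_0=\frac12|\xi|^2$. The flow of $\ell$ is the lifted rotation about $e_3$, which preserves $H_0$ and $\ell$. So $H_0$ and $\frac\lambda2\ell^2$ Poisson commute, their flows commute and preserve $\ell$, the time-$t$ flow of $\frac\lambda2\ell^2$ is the rotation by $\lambda\ell t$, and the geodesic with initial data $(x,\xi)$ is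
\[
\gamma(t)=e^{\lambda\ell tA}\Bigl[\cos(|\xi|t)\,x+\frac{\sin(|\xi|t)}{|\xi|}\,\xi\Bigr].
\]
This is an entire function of $t$ with values in $Q$, because $x\cdot\xi=0$. Define the real-analytic map $E:T^*S^2\to Q$ by
\begin{equation}\label{eq:E}
E(x,\xi)=\gamma(i)=e^{i\lambda\ell A}E_0(x,\xi),\qquad E_0(x,\xi)=\cosh|\xi|\;x+i\,\frac{\sinh|\xi|}{|\xi|}\,\xi .
\end{equation}

\begin{proposition}\label{prop:E}
The map $E$ is a local diffeomorphism, and the complex structure pulled back by $E$ is adapted on all of $TS^2_\lambda$. In particular $\varepsilon=\infty$.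
\end{proposition}

\begin{proof}
The second claim follows from the first. The geodesic with initial point $\gamma(\sigma)$ and initial velocity $\tau\gamma'(\sigma)$ is $t\mapsto\gamma(\sigma+\tau t)$; setting $t=i$ gives $E(\psi_\gamma(\sigma+i\tau))=\gamma(\sigma+i\tau)$. So $E\circ\psi_\gamma$ is holomorphic, and $E$ is a local biholomorphism for the pulled-back structure.

\emph{The map $E_0$ is a diffeomorphism.} If $z=a+ib\in Q$, then $a\perp b$ and $|a|^2-|b|^2=1$. The inverse of $E_0$ is $x=a/|a|$, $\xi=\bigl(\operatorname{arcsinh}|b|/|b|\bigr)b$, and it is smooth because $\operatorname{arcsinh}|b|/|b|$ is a real-analytic function of $|b|^2$.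

\emph{Reduction to one inequality.} Let $L=\ell\circ E_0^{-1}:Q\to\mathbb R$ and $N(z)=Az\in T_zQ$. Then $E=\Psi\circ E_0$ with $\Psi(z)=e^{i\lambda L(z)A}z$, and
\[
d\Psi_z(v)=e^{i\lambda L(z)A}\bigl[v+\lambda\,dL(v)\,iN(z)\bigr].
\]
If $d\Psi_z(v)=0$, then $v=-\lambda\,dL(v)\,iN$ with $dL(v)$ real, and applying $dL$ gives $dL(v)\bigl(1+\lambda\,dL(iN)\bigr)=0$. Since $\lambda>0$, the inequality
\begin{equation}\label{eq:dL}
dL(iN)\ge0\quad\text{on }Q
\end{equation}
forces $dL(v)=0$ and so $v=0$. It remains to prove \eqref{eq:dL}, which says that the angular momentum does not decrease along imaginary rotations.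

\emph{Proof of \eqref{eq:dL}.} At $z=a+ib=E_0(x,\xi)$ we have $|a|=\cosh|\xi|$ and $|b|=\sinh|\xi|$. Put
\[
\vartheta=2|\xi|,\qquad S=|a|^2+|b|^2=\cosh\vartheta,\qquad k=\frac{\vartheta}{\sinh\vartheta},\qquad m=a_1b_2-a_2b_1 .
\]
Since $x\times\xi=\frac{|\xi|}{\cosh|\xi|\sinh|\xi|}\,a\times b=k\,a\times b$, we get $L=e_3\cdot(x\times\xi)=km$. Here $k=\bigl(\operatorname{arcsinh}|b|/|b|\bigr)(1+|b|^2)^{-1/2}$ is a smooth function of $|b|^2=(S-1)/2$, hence of $S\ge1$. Along $\dot z=iN$ we have $\dot a=-e_3\times b=(b_2,-b_1,0)$ and $\dot b=e_3\times a=(-a_2,a_1,0)$, so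
\[
\dot m=a_1^2+a_2^2+b_1^2+b_2^2=:\nu,\qquad \dot S=2(a\cdot\dot a+b\cdot\dot b)=4m,\qquad dL(iN)=k\nu+4m^2\frac{dk}{dS}.
\]
If $\vartheta=0$, then $b=0$, $m=0$ and $dL(iN)=k\nu\ge0$. Let $\vartheta>0$. From $2|m|\le\nu$ and $2|m|\le2|a||b|=\sinh\vartheta$ we get $4m^2\le\nu\sinh\vartheta$. Since $dS/d\vartheta=\sinh\vartheta$ and $\tanh\vartheta\le\vartheta$,
\[
4m^2\Bigl|\frac{dk}{dS}\Bigr|\le\nu\Bigl|\frac{dk}{d\vartheta}\Bigr|=\nu\,\frac{\vartheta\cosh\vartheta-\sinh\vartheta}{\sinh^2\vartheta}\le\nu\,\frac{\vartheta}{\sinh\vartheta}=k\nu .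
\]
The last inequality is equivalent to $\vartheta(\cosh\vartheta-\sinh\vartheta)\le\sinh\vartheta$, which holds because $\vartheta e^{-\vartheta}\le\vartheta\le\sinh\vartheta$.
\end{proof}

\subsection{The branch point at $it_\lambda$}

The equation $u''+(r'/r)u'=-\mu u$ also has to be excluded from having a solution that is regular both at $s=0$ and at $s=it_\lambda$. What excludes it is a sign: on the imaginary axis the equation is no longer oscillatory, so its solution increases, and this keeps the coefficient of the singular branch away from zero.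

\begin{lemma}\label{lem:ode}
Let $\mu>0$ and $y_0=t_\lambda$. There is no nonconstant even function $U$, holomorphic on $|\operatorname{Im}\zeta|<y_0$, real on $\mathbb R$, such that $U,U',U''$ extend continuously to the closed strip and
\begin{equation}\label{eq:ode}
\sin\zeta\,(1+\lambda\sin^2\zeta)\,U''+\cos\zeta\;U'+\mu\sin\zeta\,(1+\lambda\sin^2\zeta)\,U=0 .
\end{equation}
\end{lemma}

\begin{proof}
Suppose $U$ exists. First, $U(0)\ne0$. Otherwise $U=c\zeta^{2j}+\cdots$ with $j\ge1$ and $c\ne0$, and the coefficient of $\zeta^{2j-1}$ on the left of \eqref{eq:ode} is $2j(2j-1)c+2jc=(2j)^2c\ne0$. Normalize $U(0)=1$.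

Put $h(y)=U(iy)$ and $q(y)=1-\lambda\sinh^2y$ for $0\le y\le y_0$. Then $q>0$ on $[0,y_0)$, $q(y_0)=0$ and $q'(y_0)<0$. The function $h$ is $C^2$ on $[0,y_0]$, it is real because $U(iy)=U(-iy)=\overline{U(iy)}$, and $h(0)=1$, $h'(0)=0$. Insert $\sin(iy)=i\sinh y$, $U'(iy)=h'(y)/i$, $U''(iy)=-h''(y)$ in \eqref{eq:ode} and multiply by $i$:
\begin{equation}\label{eq:odeh}
\sinh y\;q\,h''+\cosh y\;h'=\mu\sinh y\;q\,h\qquad(0\le y\le y_0).
\end{equation}
At $y=y_0$ this gives $h'(y_0)=0$, hence the upper bound
\begin{equation}\label{eq:upper}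
|h'(y)|\le (y_0-y)\max_{[0,y_0]}|h''| .
\end{equation}

For the lower bound let $W=\sinh y/\sqrt q$ on $(0,y_0)$; this is $r(iy)/i$. Then
\[
\frac{W'}{W}=\coth y+\frac{\lambda\sinh y\cosh y}{q}=\frac{\coth y}{q},
\]
so \eqref{eq:odeh} reads $(Wh')'=\mu Wh$. Since $Wh'\to0$ as $y\to0$, we get $W(y)h'(y)=\mu\int_0^yWh$. Let $y_1\le y_0$ be the supremum of the $y$ with $h>0$ on $[0,y)$. On $(0,y_1)$ we have $h'>0$, so $h\ge1$ on $[0,y_1]$; if $y_1<y_0$, then $h$ stays positive beyond $y_1$, a contradiction. So $h\ge1$ on $[0,y_0]$, and for $y\in[y_0/2,y_0)$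
\[
h'(y)\ge\frac{\mu}{W(y)}\int_0^{y_0/2}W\;\ge\;c_1\sqrt{q(y)}\;\ge\;c_2\,(y_0-y)^{1/2}
\]
with $c_1,c_2>0$. This contradicts \eqref{eq:upper} as $y\to y_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
We have $\varepsilon=\infty$ by Proposition~\ref{prop:E}. Rotations about $e_3$ are isometries of $g_\lambda$, so the averaging operator $\Pi$ over them maps each eigenspace of $\Delta$ to itself. If every $\Pi\varphi_j$ were constant, the invariant function $x_3=\Pi x_3=\sum_j\widehat{(x_3)}_j\,\Pi\varphi_j$ would be constant. Hence there is a real, nonconstant, rotation-invariant $F$ with $-\Delta F=\mu F$ and $\mu>0$.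

The meridian $\gamma(s)=(\sin s,0,\cos s)$, $s\in\mathbb R$, is a unit-speed geodesic of $g_\lambda$, since it has $\ell=0$. The function $u=F\circ\gamma$ is real and nonconstant; it is even because $\gamma(-s)=e^{\pi A}\gamma(s)$; and by \eqref{eq:rprime} it satisfies \eqref{eq:ode} on $(0,\pi)$.

Let $t\ge t_\lambda$. The function $F=e^{-t\sqrt{-\Delta}}(e^{t\sqrt\mu}F)$ lies in the range. Suppose that it is the restriction of $F^{\mathbb C}\in\mathcal O^\infty(\overline{T^t})$. Then $U=F^{\mathbb C}\circ\psi_\gamma$ is holomorphic on $|\tau|<t$, smooth on $|\tau|\le t$, and equal to $u$ on $\mathbb R$. By the identity theorem $U$ is even and satisfies \eqref{eq:ode} on the strip. This contradicts Lemma~\ref{lem:ode}, so $\mathrm P(t)$ fails.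

For $n\ge3$ take $S^2_\lambda\times(\mathbb R/2\pi\mathbb Z)^{n-2}$. Its geodesics are tuples of constant-speed geodesics of the factors, so by Lemma~\ref{lem:basic}(a), Proposition~\ref{prop:E} and Example~\ref{ex:circle} the product complex structure is adapted on the whole tangent bundle, and $\varepsilon=\infty$. The pullback of $F$ is an eigenfunction with eigenvalue $-\mu$, and its restriction to the unit-speed geodesic $(\gamma,0)$ is the same function $u$. The previous paragraph applies unchanged.
\end{proof}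

\section{The holomorphic inverse metric}\label{sec:geometry}

From now on $M$ is arbitrary, and $J$ is the adapted complex structure on $T^\varepsilon$. To extend the inverse metric we combine $J$ with the symplectic structure of $TM\cong T^*M$.

\subsection{Symplectic preliminaries}

In canonical coordinates $(x_i,p_i)$ let $\theta=\sum p_i\,dx_i$ and $\omega=\sum dx_i\wedge dp_i=-d\theta$. For a smooth complex function $f$ define $X_f$ by $\omega(X_f,\cdot)=df$, and put $\{f,g\}=X_fg$. Thus
\[
X_f=\sum_i\bigl(f_{p_i}\partial_{x_i}-f_{x_i}\partial_{p_i}\bigr),\qquad\{f,g\}=\sum_i\bigl(f_{p_i}g_{x_i}-f_{x_i}g_{p_i}\bigr).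
\]
Let $X=X_{\rho/2}$ be the geodesic field and $R=\sum p_i\partial_{p_i}$ the radial field. Then
\begin{gather}
X\{f,g\}=\{Xf,g\}+\{f,Xg\},\qquad R\{f,g\}=\{Rf,g\}+\{f,Rg\}-\{f,g\},\label{eq:leibniz}\\
RX=XR+X,\qquad\theta(X_f)=Rf,\qquad\omega(R,\cdot)=-\theta.\label{eq:RX}
\end{gather}
The first identity is the Jacobi identity. The second holds because each term of $\{f,g\}$ contains exactly one $p$-derivative and $R\,\partial_{p_i}=\partial_{p_i}R-\partial_{p_i}$. Taking $f=\rho/2$, for which $Rf=2f$, gives $RX=XR+X$, and the last two identities are read off from the coordinates.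

On a leaf, the geodesic flow moves $\sigma$ with speed $\tau$ and the dilations multiply $\tau$, so $X=\tau\partial_\sigma$ and $R=\tau\partial_\tau$. As leaves are holomorphic,
\begin{equation}\label{eq:JXR}
JX=R,\qquad RF=iXF\quad\text{for holomorphic }F .
\end{equation}

A tangent vector to $TM$ at $(x,Y)$, represented by a curve $(x(s),Y(s))$, is determined by the pair $(h,v)=(x'(0),\frac{D}{ds}Y(0))\in T_xM\times T_xM$. In normal coordinates at $x$ one has $h_i=dx_i$ and $v_i=dp_i$, so
\begin{equation}\label{eq:omegahv}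
\omega\bigl((h_1,v_1),(h_2,v_2)\bigr)=\langle h_1,v_2\rangle-\langle v_1,h_2\rangle .
\end{equation}
At a point of $M$, a leaf with $\gamma'(0)=h$ has $\partial_\sigma=(h,0)$ and $\partial_\tau=(0,h)$, so
\begin{equation}\label{eq:JonM}
J(h,v)=(-v,h)\quad\text{along }M .
\end{equation}

\subsection{The tube is K\"ahler and Stein}

The definition of $J$ prescribes it only along leaves. The device that gives information in the transverse directions is to vary the leaf: the variation fields, which are Jacobi fields, are holomorphic along the leaf.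

\begin{lemma}\label{lem:kahler}
On $T^\varepsilon$:
\begin{itemize}
\item[(1)] $\omega$ is of type $(1,1)$, that is, $\omega(Jw_1,Jw_2)=\omega(w_1,w_2)$;
\item[(2)] $d(\rho/2)\circ J=\theta$ and $\omega=i\partial\bar\partial\rho$;
\item[(3)] $\rho$ is strictly plurisubharmonic, and $T^\varepsilon$ is a Stein manifold.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Fix a unit-speed geodesic $\gamma$ and let $\mathcal J$ be the $2n$-dimensional space of Jacobi fields along it. Each $\mathsf j\in\mathcal J$ is the variation field of a family $\gamma_s$ of constant-speed geodesics with $\gamma_0=\gamma$. The field $\xi_{\mathsf j}=\partial_s\psi_{\gamma_s}|_{s=0}$ along $\psi_\gamma$ is $\xi_{\mathsf j}(\zeta)=(\mathsf j(\sigma),\tau\mathsf j'(\sigma))$. For a local holomorphic coordinate $z_k$, the function $z_k\circ\psi_{\gamma_s}$ is holomorphic in $\zeta$ by Lemma~\ref{lem:basic}(a), hence so is its $s$-derivative $dz_k(\xi_{\mathsf j})$. So $\xi_{\mathsf j}^{1,0}$ is a holomorphic section of $\psi_\gamma^*T^{1,0}$ over the strip $|\tau|<\varepsilon$.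 By \eqref{eq:omegahv},
\[
\omega(\xi_{\mathsf j_1},\xi_{\mathsf j_2})=\tau\,\mathcal W(\mathsf j_1,\mathsf j_2),\qquad\mathcal W(\mathsf j_1,\mathsf j_2)=\langle\mathsf j_1,\mathsf j_2'\rangle-\langle\mathsf j_1',\mathsf j_2\rangle ,
\]
and $\mathcal W$ does not depend on $\sigma$, by the Jacobi equation and the symmetry of the curvature operator.

Extend everything complex-linearly to $\mathcal J_{\mathbb C}$. The map $\mathcal J_{\mathbb C}\to T^{1,0}$, $\mathsf j\mapsto\xi_{\mathsf j}^{1,0}(\zeta)$, is onto for every $\zeta$: for $\tau\ne0$ the $\xi_{\mathsf j}$ fill the real tangent space, and for $\tau=0$ they fill $TM$, whose $(1,0)$-parts span $T^{1,0}$ over $\mathbb C$ by \eqref{eq:JonM}. Its kernel $\mathcal N_\zeta$ is therefore a holomorphic subbundle of rank $n$ of the trivial bundle with fiber $\mathcal J_{\mathbb C}$. For real $\zeta=\sigma$, the kernel contains the $n$-dimensional space $\{\mathsf j:\mathsf j(\sigma)=0\}$, so it equals this space, on which $\mathcal W=0$. In a local holomorphic frame of $\mathcal N$ the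 entries of $\mathcal W|_{\mathcal N}$ are holomorphic functions of $\zeta$, so by the identity theorem $\mathcal W|_{\mathcal N_\zeta}=0$ on the whole strip. For $\tau\ne0$ the isomorphism $\mathsf j\mapsto\xi_{\mathsf j}(\zeta)$ onto the complexified tangent space maps $\mathcal N_\zeta$ onto $T^{0,1}$. So $\omega$ vanishes on $T^{0,1}\times T^{0,1}$, and on $T^{1,0}\times T^{1,0}$ by conjugation. This is (1) off $M$, and on $M$ it follows by continuity.

(2) By (1), \eqref{eq:JXR} and \eqref{eq:RX}, $d(\rho/2)(Jw)=\omega(X,Jw)=\omega(JX,J^2w)=-\omega(R,w)=\theta(w)$. Since $d\rho\circ J=i\partial\rho-i\bar\partial\rho$, applying $d$ to $d\rho\circ J=2\theta$ gives $-2i\partial\bar\partial\rho=-2\omega$.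

(3) In holomorphic coordinates (2) gives $\omega(w,Jw)=2\sum\rho_{j\bar k}w_j\bar w_k$, so we must show that the symmetric form $\omega(\cdot,J\cdot)$ is positive definite. It is nondegenerate everywhere, so its signature is constant along each ray $s\mapsto(x,sY)$, and on $M$ it equals $|h|^2+|v|^2$ by \eqref{eq:omegahv} and \eqref{eq:JonM}. The function $1/(\varepsilon^2-\rho)$, or $\rho$ if $\varepsilon=\infty$, is a convex function of $\rho$ with positive derivative, hence strictly plurisubharmonic, and its sublevel sets are compact. By Grauert's theorem, a complex manifold with a strictly plurisubharmonic exhaustion function is Stein.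
\end{proof}

We use the Stein property in one form only: at every point $p\in T^\varepsilon$ there are $z_1,\dots,z_n\in\mathcal O(T^\varepsilon)$ that form local coordinates at $p$; we call them \emph{global coordinates at $p$}. In particular the $dF_p$, $F\in\mathcal O(T^\varepsilon)$, fill the space of $(1,0)$-covectors at $p$. Next, if $F$ is holomorphic, then $X_F$ has type $(0,1)$: its $(1,0)$-part is $\omega$-orthogonal to $T^{1,0}$ by Lemma~\ref{lem:kahler}(1), and to $T^{0,1}$ because $dF$ vanishes there. By dimension the $X_F(p)$ fill $T_p^{0,1}$. Therefore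
\begin{equation}\label{eq:commute}
\begin{gathered}
\{F_1,F_2\}=0\ \text{ for }F_1,F_2\in\mathcal O(T^\varepsilon),\\
H\in C^\infty(T^\varepsilon)\text{ is holomorphic if }\{F,H\}=0\text{ for all }F\in\mathcal O(T^\varepsilon).
\end{gathered}
\end{equation}

\subsection{Construction of $G$ and the eikonal identity}

For functions $f_1,f_2$ of $x$ alone, $Xf_1=g^{ij}p_j\partial_if_1$ and so $\{Xf_1,f_2\}=g^{ij}\partial_if_1\partial_jf_2$: the inverse metric is a double Poisson bracket. The functions of $x$ alone Poisson commute, and by \eqref{eq:commute} so do the holomorphic functions. We therefore try the same formula for them.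

\begin{proposition}\label{prop:G}
For $F_1,F_2\in\mathcal O(T^\varepsilon)$ the function $\{XF_1,F_2\}$ is holomorphic, and $G(dF_1,dF_2):=\{XF_1,F_2\}$ defines the unique holomorphic section of $\mathrm{Sym}^2T^{1,0}$ over $T^\varepsilon$ that extends the inverse metric. Off $M$ let $V=\frac1{2\Phi}(X-iR)$, a $(1,0)$-field that equals $\partial_\zeta$ on the half $\tau>0$ of each leaf. Then
\begin{equation}\label{eq:eikonal}
G(\partial\Phi,\cdot)=\frac1{2i}V,\qquad G(\partial\Phi,\partial\Phi)=-\frac14\quad\text{on }T^\varepsilon\setminus M .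
\end{equation}
\end{proposition}

\begin{proof}
\emph{Holomorphy.} Let $H=\{XF_1,F_2\}$. By \eqref{eq:RX} and \eqref{eq:JXR},
\begin{equation}\label{eq:RXF}
RXF=iX^2F+XF\quad\text{for holomorphic }F,
\end{equation}
so by \eqref{eq:leibniz}
\[
RH=\{iX^2F_1+XF_1,F_2\}+\{XF_1,iXF_2\}-H=iXH .
\]
This says only that $H$ is holomorphic along leaves. To reach the other directions, let $F_3\in\mathcal O(T^\varepsilon)$ and $C=\{F_3,H\}$. Then $RC=\{iXF_3,H\}+\{F_3,iXH\}-C=iXC-C$. On a leaf this reads $\partial_\tau(\tau C)=i\partial_\sigma(\tau C)$, the Cauchy--Riemann equation. So $\tau C$ is holomorphic on the strip and vanishes for $\tau=0$; hence $C=0$ off $M$, and on $M$ by continuity. By \eqref{eq:commute}, $H$ is holomorphic.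

\emph{Tensoriality.} We have $\{XF_1,F_2\}-\{XF_2,F_1\}=\{XF_1,F_2\}+\{F_1,XF_2\}=X\{F_1,F_2\}=0$. The value $H(p)$ depends on $F_2$ only through $dF_2(p)$, and by this symmetry on $F_1$ only through $dF_1(p)$. So $G_p$ is a well-defined symmetric bilinear form on $(1,0)$-covectors. In global coordinates at $p$ its components $G^{ij}=\{Xz_i,z_j\}$ are holomorphic.

\emph{Values on $M$ and uniqueness.} Since $X=g^{ij}p_j\partial_{x_i}+O(|p|^2)$, we have $XF_1=g^{ij}(x)p_j\,\partial_{x_i}F_1(x,0)+O(|p|^2)$. On $M$ the $x$-derivatives of $XF_1$ vanish, and $H=g^{ij}\partial_{x_i}F_1\,\partial_{x_j}F_2$. If $G'$ is another extension, then $(G-G')(dF_1,dF_2)$ is holomorphic and zero on $M$, hence zero by Lemma~\ref{lem:basic}(b), for all $F_1,F_2\in\mathcal O(T^\varepsilon)$; so $G'=G$.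

\emph{The identities \eqref{eq:eikonal}.} Let $F\in\mathcal O(T^\varepsilon)$ and $f=XF$. By definition $G(dF,\alpha)=\alpha(X_f)$ for every $(1,0)$-covector $\alpha$. Take $\alpha=\partial\Phi=\frac12(d\Phi-i\,d\Phi\circ J)$ and use $d(\rho/2)=\Phi\,d\Phi$. First, $d\Phi(X_f)=-X_\Phi f=-Xf/\Phi$. Second, by Lemma~\ref{lem:kahler}(2), \eqref{eq:RX} and \eqref{eq:RXF}, $d\Phi(JX_f)=\theta(X_f)/\Phi=Rf/\Phi=(iXf+f)/\Phi$. Hence
\[
G(dF,\partial\Phi)=\frac1{2\Phi}\bigl(-Xf+Xf-if\bigr)=\frac{XF}{2i\Phi}=\frac1{2i}VF,
\]
because $VF=\frac1{2\Phi}(XF+XF)$ by \eqref{eq:JXR}. This is the first identity. The second follows from $\partial\Phi(V)=V\Phi=\frac1{2\Phi}(0-i\Phi)=\frac1{2i}$.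
\end{proof}

This proves Theorem~\ref{thm:optimal}(a). Since $G$ is nondegenerate on the compact set $M$, we have $\varepsilon_*>0$. The identities \eqref{eq:eikonal} hold on all of $T^\varepsilon\setminus M$, also where $G$ degenerates; on the circle the second one is $(\partial_\zeta\tau)^2=(1/2i)^2$.

\begin{proof}[Proof of Corollary~\ref{cor:main}, given Theorem~\ref{thm:optimal}]
(i) If $n=1$, then $M$ is a finite union of circles, and as in Example~\ref{ex:circle} the tangent bundle of a circle of length $l$ is $\mathbb C/l\mathbb Z$. The section $\partial_\zeta\otimes\partial_\zeta$ is holomorphic, nondegenerate and extends the inverse metric, so $\varepsilon_*=\varepsilon=\infty$. For $n\ge2$ use Theorem~\ref{thm:counter}.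

(ii) The form $dz\cdot dz$ is nondegenerate on $T_zQ=z^\perp$ because $z\cdot z=1$; let $G_0$ be its inverse. The section $G_0+\lambda N\otimes N$ is holomorphic on $Q$ and equals the inverse of $g_\lambda$ on $S^2$. The map $E$ is a local biholomorphism and the identity on $S^2$, so by uniqueness $G$ is the pullback of $G_0+\lambda N\otimes N$. After lowering one index by $dz\cdot dz$, this section is the endomorphism $v\mapsto v+\lambda(N\cdot v)N$ of $T_zQ$, with determinant $1+\lambda N\cdot N=1+\lambda(1-z_3^2)$. So $G$ degenerates exactly where $z_3^2=1+1/\lambda$. By \eqref{eq:E}, $z_3=\cosh|\xi|\,x_3+i\frac{\sinh|\xi|}{|\xi|}\xi_3$ at $E(x,\xi)$, and degeneracy means $\xi_3=0$ and $|x_3|\cosh|\xi|=\sqrt{1+1/\lambda}=\cosh t_\lambda$. At such points $|\xi|_\lambda\ge|\xi|\ge t_\lambda$, with equality for $x=e_3$, $|\xi|=t_\lambda$, where $\ell=0$. Hence $\varepsilon_*=t_\lambda$.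
\end{proof}

For $\lambda=0$ the same argument has $E=E_0$ and $G=E_0^*G_0$, so the round sphere has $\varepsilon_*=\varepsilon=\infty$, in accordance with $t_\lambda\to\infty$ as $\lambda\to0$.

\subsection{The complexified Laplacian}

Where $G$ is nondegenerate, the Laplacian extends. In local holomorphic coordinates on $T^{\varepsilon_*}$ write $\partial_i=\partial/\partial z_i$, $\det G=\det(G^{ij})$, and $\Omega=(\det G)^{-1/2}dz_1\wedge\dots\wedge dz_n$. Under a change of coordinates with Jacobian matrix $B$, $\det G$ is multiplied by $(\det B)^2$ and $dz_1\wedge\dots\wedge dz_n$ by $\det B$, so $\Omega$ is well defined up to sign. For smooth $u$ define $\Delta_{\mathbb C}u$ by $\partial\bigl(\iota_{G(\partial u,\cdot)}\Omega\bigr)=(\Delta_{\mathbb C}u)\,\Omega$. This does not depend on the sign or the coordinates, and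
\begin{equation}\label{eq:DeltaC}
\Delta_{\mathbb C}u=\partial_i\bigl(G^{ij}\partial_ju\bigr)-\tfrac12G^{ij}\bigl(\partial_i\log\det G\bigr)\partial_ju .
\end{equation}
So $\Delta_{\mathbb C}$ is an operator on $T^{\varepsilon_*}$ with holomorphic coefficients and principal symbol $G$.

\begin{lemma}\label{lem:restrict}
If $F$ is holomorphic near $M$, then $(\Delta_{\mathbb C}F)|_M=\Delta(F|_M)$.
\end{lemma}

\begin{proof}
Let $h_a$ be a local orthonormal frame of $TM$ and $B_{ia}=dz_i(h_a)$. On $M$ we have $G^{ij}=\sum_aB_{ia}B_{ja}$, so $\det G=(\det B)^2$ and $\Omega(h_1,\dots,h_n)=\pm1$: the pullback of $\Omega$ to $M$ is a local Riemannian volume form $\mathrm{vol}$. With $f=F|_M$ we have $G(dF,\cdot)=\sum_a(h_af)h_a^{1,0}=(\nabla f)^{1,0}$, so the pullback of $\iota_{G(dF,\cdot)}\Omega$ is $\iota_{\nabla f}\mathrm{vol}$. On this holomorphic form $\partial=d$, which commutes with pullback, and $d(\iota_{\nabla f}\mathrm{vol})=(\Delta f)\,\mathrm{vol}$.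
\end{proof}

The estimates of Sections~\ref{sec:forward} and \ref{sec:backward} come from one integration by parts. Since $\Delta_{\mathbb C}$ does not differentiate antiholomorphic factors, both derivatives can be moved onto a weight, and by \eqref{eq:eikonal} a weight $\chi(\Phi)$ produces the leading term $-\frac14\chi''$ with a \emph{constant} coefficient. Fix a smooth positive volume form $dV$ on $T^\varepsilon$.

\begin{lemma}\label{lem:transpose}
There are smooth complex functions $e_0,e_1$ on $T^{\varepsilon_*}\setminus M$ with the following property. If $\chi\in C^2$ has compact support in $(0,\varepsilon_*)$ and $u,q$ are holomorphic near the support of $\chi(\Phi)$, then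
\begin{equation}\label{eq:transpose}
\int\chi(\Phi)\,(\Delta_{\mathbb C}u)\,\bar q\,dV=\int\Bigl(-\tfrac14\chi''(\Phi)+e_1\chi'(\Phi)+e_0\chi(\Phi)\Bigr)u\bar q\,dV .
\end{equation}
\end{lemma}

\begin{proof}
Let $\Delta^{\mathsf t}$ be the transpose of $\Delta_{\mathbb C}$ for the bilinear pairing $\int fg\,dV$, so that $\int f\,\Delta_{\mathbb C}g\,dV=\int(\Delta^{\mathsf t}f)\,g\,dV$ for $f\in C^2_c$ and $g$ smooth near the support of $f$. In a chart where $\Delta_{\mathbb C}=G^{ij}\partial_i\partial_j+B^j\partial_j$ and $dV$ has density $\beta_0$,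
\[
\Delta^{\mathsf t}f=\beta_0^{-1}\bigl(\partial_i\partial_j(G^{ij}\beta_0f)-\partial_j(B^j\beta_0f)\bigr)=G^{ij}\partial_i\partial_jf+\tilde B^j\partial_jf+e_0f
\]
with smooth $\tilde B^j$ and $e_0=\Delta^{\mathsf t}1$. The chain rule gives $\Delta^{\mathsf t}\chi(\Phi)=G(\partial\Phi,\partial\Phi)\chi''+e_1\chi'+e_0\chi$ with $e_1=\Delta^{\mathsf t}\Phi-e_0\Phi$. Take $g=u\bar q$, for which $\Delta_{\mathbb C}g=\bar q\,\Delta_{\mathbb C}u$, and use \eqref{eq:eikonal}.
\end{proof}

\section{Necessity: $\mathrm P(t)$ implies $t<\varepsilon_*$}\label{sec:necessity}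

We make the argument of Section~\ref{sec:mechanism} precise. Let $0<t<\varepsilon$, assume $\mathrm P(t)$, and suppose that $G$ is degenerate somewhere on $\overline{T^t}$. The degenerate points in $\overline{T^t}$ form a compact set; choose one, $p$, with $\Phi(p)$ minimal. Then $\Phi(p)=\varepsilon_*\le t$, and $p=\psi_\gamma(\zeta_0)$ for a leaf with $\operatorname{Im}\zeta_0=\varepsilon_*$.

Let $F\in\mathcal O(T^\varepsilon)$. By one direction of $\mathrm P(t)$, $F|_M=e^{-t\sqrt{-\Delta}}f$ with $f\in C^\infty(M)$. By the other direction, $\Delta(F|_M)=e^{-t\sqrt{-\Delta}}\Delta f$ is the restriction of some $DF\in\mathcal O^\infty(\overline{T^t})$. By Lemmas~\ref{lem:restrict} and \ref{lem:basic}(b), $DF=\Delta_{\mathbb C}F$ on $T^{\varepsilon_*}\subset T^t$. So $\Delta_{\mathbb C}F$ is bounded on $T^{\varepsilon_*}$.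

Let $z_1,\dots,z_n$ be global coordinates at $p$, and let $\delta=\det\bigl(G(dz_i,dz_j)\bigr)\circ\psi_\gamma$, a holomorphic function on $|\tau|<\varepsilon$ with $\delta(\zeta_0)=0$. At $\zeta=\zeta_0-is$ with small $s>0$ the $dz_i$ are independent and $G$ is nondegenerate, so $\delta\ne0$ there, and $\delta$ has a zero of finite order $m\ge1$ at $\zeta_0$. By \eqref{eq:DeltaC}, $\Delta_{\mathbb C}z_j=\partial_iG^{ij}-\frac12G^{ij}\partial_i\log\det G$ on $T^{\varepsilon_*}$ near $p$. The danger is that the degenerate matrix $G^{ij}$ might cancel the pole of $\partial_i\log\det G$. The first identity in \eqref{eq:eikonal} shows that it does not: contracting with $\partial_j\Phi$ gives, at $\zeta=\zeta_0-is$,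
\[
\frac1{4i}\,\partial_\zeta\log\delta=\tfrac12\,G^{ij}\,\partial_j\Phi\;\partial_i\log\det G=\sum_j\partial_j\Phi\,\bigl(\partial_iG^{ij}-\Delta_{\mathbb C}z_j\bigr).
\]
As $s\to0$ the right side is bounded, because $\Phi$ and $G^{ij}$ are smooth near $p$, while the left side is $\frac{m}{4i(\zeta-\zeta_0)}+O(1)$. This is a contradiction.

So $G$ is nondegenerate on the compact set $\overline{T^t}$, hence on a neighborhood of it, which contains $T^r$ for some $r>t$. Therefore $t<\varepsilon_*$.

\section{Tools for the converse}\label{sec:tools}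

For the rest of the paper fix $t<\varepsilon_*$, and fix radii
\[
0<t_0<t<t_1<t_2<t_3<\varepsilon_*,\qquad t_0<\varepsilon_0,
\]
with $\varepsilon_0$ as in Theorem~\ref{thm:GS}. We must prove $\mathrm P(t)$. Lemma~\ref{lem:transpose} is available only away from $M$, where $\Phi$ is smooth; Theorem~\ref{thm:GS} at the radius $t_0$ bridges the gap between $M$ and $\{\Phi=t_0\}$. The letter $C$ denotes constants that depend only on $M$, $dV$ and the radii.

\subsection*{Spectral facts}
By elliptic estimates and the Sobolev embedding, $\|f\|_{C^l(M)}\le C_l\|(1-\Delta)^mf\|_{L^2}$ when $2m>l+n/2$, so $\|\varphi_j\|_{C^l}\le C_l(1+a_j)^{2m}$. By Weyl's law the number of $j$ with $a_j\le a$ is $O((1+a)^n)$. Consequently a sequence $(f_j)$ is the coefficient sequence of a smooth function if and only if it is \emph{rapidly decreasing}, $f_j=O((1+a_j)^{-k})$ for every $k$; and then $\sum|f_j|(1+a_j)^k<\infty$ for every $k$.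

\subsection*{A quantitative form of Theorem~\ref{thm:GS}}
With the $C^k$ norms, $C^\infty(M)$ and $\mathcal O^\infty(\overline{T^{t_0}})$ are Fr\'echet spaces. Let $\mathcal Pf$ be the extension of $e^{-t_0\sqrt{-\Delta}}f$ to $\overline{T^{t_0}}$. By $\mathrm P(t_0)$, Lemma~\ref{lem:basic}(b) and the injectivity of $e^{-t_0\sqrt{-\Delta}}$, the map $\mathcal P:C^\infty(M)\to\mathcal O^\infty(\overline{T^{t_0}})$ is a linear bijection. If $f_\nu\to f$ and $\mathcal Pf_\nu\to u$, then $u|_M=e^{-t_0\sqrt{-\Delta}}f$, so $u=\mathcal Pf$. By the closed graph and open mapping theorems, $\mathcal P$ and $\mathcal P^{-1}$ are continuous. In particular there are $l$ and $C$ with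
\begin{equation}\label{eq:Pbounds}
\sup_{\overline{T^{t_0}}}|\mathcal Pf|\le C\|f\|_{C^l(M)},\qquad e^{t_0a_j}\Bigl|\int_Mu\varphi_j\Bigr|\le\|\mathcal P^{-1}u\|_{L^2(M)}\le C\|u\|_{C^l(\overline{T^{t_0}})} .
\end{equation}

\subsection*{Local estimates}
Cover the compact set $\overline{T^{t_3}}$ by finitely many holomorphic charts, relatively compact in larger charts in $T^{\varepsilon_*}$. There are $h_0,\Lambda>0$ such that each $z\in\overline{T^{t_3}}$ is the center of a coordinate ball $B(z,h_0)$ in one of the charts, and $|\Phi(z')-\Phi(z)|\le\Lambda|z'-z|$ on it, as $\Phi$ is locally Lipschitz. In these charts $dV$ is comparable to Lebesgue measure and the coefficients of $\Delta_{\mathbb C}$ are bounded; this is where $t<\varepsilon_*$ gives uniformity. For $h\le h_0$ and $u\in\mathcal O(B(z,h))$ the mean value inequality and the Cauchy estimates read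
\begin{equation}\label{eq:local}
|u(z)|^2\le Ch^{-2n}\int_{B(z,h)}|u|^2dV,\qquad|\partial^\alpha u(z)|\le C_\alpha h^{-|\alpha|}\sup_{B(z,h)}|u| .
\end{equation}

\subsection*{Continuation across noncharacteristic boundaries}
For $\mathcal L=\sum_{|\alpha|\le m}c_\alpha(z)\partial^\alpha$ the principal symbol is $\mathcal L_m(z,\xi)=\sum_{|\alpha|=m}c_\alpha(z)\xi^\alpha$, and $\partial\phi=(\partial\phi/\partial z_1,\dots,\partial\phi/\partial z_N)$.

\begin{theorem}[Zerner \cite{Zerner}; see {\cite[Section 9.4]{Hormander}}]\label{thm:zerner}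
Let $\mathcal L$ be a linear differential operator with holomorphic coefficients near $z_0\in\mathbb C^N$. Let $\phi$ be a real $C^1$ function with $\phi(z_0)=0$, $d\phi(z_0)\ne0$ and $\mathcal L_m(z_0,\partial\phi(z_0))\ne0$. If $u$ is holomorphic in $\{\phi<0\}$ near $z_0$ and $\mathcal Lu=0$ there, then $u$ extends holomorphically to a neighborhood of $z_0$.
\end{theorem}

The local extensions fit together.

\begin{lemma}\label{lem:glue}
Let $D$ be a relatively compact open subset of a complex manifold and $u\in\mathcal O(D)$. Suppose that each $p\in\partial D$ has a neighborhood $U_p$ and $u_p\in\mathcal O(U_p)$ with $u_p=u$ on $U_p\cap D$. Then $u$ extends holomorphically to a neighborhood of $\overline D$.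
\end{lemma}

\begin{proof}
Fix a Riemannian metric. Shrink $U_p$ to a metric ball $B_p$ of center $p$ and radius $r_p$, and let $B'_p$ be the concentric ball of radius $r_p/3$; metric balls are connected. Suppose $B'_p\cap B'_q\ne\emptyset$ and $r_q\le r_p$. By the triangle inequality $B'_q\subset B_p$. On the nonempty open set $B'_q\cap D$ we have $u_p=u=u_q$, hence $u_p=u_q$ on $B'_q$. So $u$ and the functions $u_p|_{B'_p}$ define a holomorphic function on $D\cup\bigcup_pB'_p$.
\end{proof}

\section{Growth of eigenfunctions: the range extends}\label{sec:forward}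

\begin{proposition}\label{prop:growth}
Every $\varphi_j$ extends holomorphically to $T^{\varepsilon_*}$, and there are $C,N$ such that $|\varphi_j|\le C(1+a_j)^Ne^{a_j\Phi}$ on $\overline{T^{t_1}}$ for all $j$.
\end{proposition}

Before the proof, consider the circle with $dV=d\sigma\,d\tau$. There $\partial_\zeta^2\chi(|\tau|)=-\frac14\chi''$ off the real axis, so $e_0=e_1=0$. For an eigenfunction $\varphi$ of frequency $a$, let $\mathsf m(r)$ be the integral of $|\varphi|^2d\sigma$ over $\{\Phi=r\}$. Then \eqref{eq:transpose} with $u=q=\varphi$ says $\int(a^2\chi-\frac14\chi'')\mathsf m\,dr=0$ for all $\chi$, that is, $\mathsf m''=4a^2\mathsf m$. So $\mathsf m$ is a combination of $e^{\pm2ar}$ and cannot grow faster than $e^{2ar}$. In general we test against $\chi e^{-2a\Phi}$. This cancels the terms of order $a^2$ and leaves $a\chi'$, which has a good sign when $\chi$ decreases, against an error $2ae_1\chi$ of the same order in $a$; a factor $e^{-K\Phi}$ in $\chi$ lets the first term win.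

\begin{proof}
Write $\varphi=\varphi_j$, $a=a_j$.

\emph{Extension.} The function $\mathcal P(e^{t_0a}\varphi)$ extends $\varphi$ to $T^{t_0}$. Let $r^*$ be the supremum of the $r\le\varepsilon_*$ such that $\varphi$ extends to $T^r$. Extensions are unique by Lemma~\ref{lem:basic}(b), so $\varphi$ extends to $T^{r^*}$, and $(\Delta_{\mathbb C}+a^2)\varphi=0$ there by Lemmas~\ref{lem:restrict} and \ref{lem:basic}(b). Suppose $r^*<\varepsilon_*$. Then $\Delta_{\mathbb C}+a^2$ has holomorphic coefficients near the boundary $\{\Phi=r^*\}$, and its symbol at $\partial\Phi$ is $-\frac14\ne0$. Theorem~\ref{thm:zerner} and Lemma~\ref{lem:glue} extend $\varphi$ to a neighborhood of the compact set $\overline{T^{r^*}}$, hence to a larger tube, a contradiction. (For $S^2_\lambda$ the boundary $\{\Phi=t_\lambda\}$ is still noncharacteristic; what fails there is the holomorphy of the coefficients.)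

\emph{The bound on $\overline{T^{t_0}}$.} By \eqref{eq:Pbounds} and the spectral facts there is $k$ with $|\varphi|\le C(1+a)^ke^{t_0a}$ on $\overline{T^{t_0}}$ and $|\varphi|\le C(1+a)^k$ on $M$. On a leaf, $\varphi\circ\psi_\gamma$ is bounded and holomorphic on $0\le\tau\le t_0$, so the three lines theorem gives
\begin{equation}\label{eq:threelines}
|\varphi|\le C(1+a)^ke^{a\Phi}\quad\text{on }\overline{T^{t_0}} .
\end{equation}

\emph{Propagation in $L^2$.} Let $C_0$ bound $|e_0|,|e_1|$ on $t_0/2\le\Phi\le t_3$, and put $K=6C_0+2$. Let $\chi(r)=\chi_0(r)(t_3-r)_+^3e^{-Kr}$, where $\chi_0$ is smooth, $0\le\chi_0\le1$, $\chi_0=0$ for $r\le t_0/2$ and $\chi_0=1$ for $r\ge t_0$. This $\chi$ is $C^2$. Since $(\chi e^{-2ar})'=(\chi'-2a\chi)e^{-2ar}$ and $-\frac14(\chi e^{-2ar})''=(-\frac14\chi''+a\chi'-a^2\chi)e^{-2ar}$, Lemma~\ref{lem:transpose} gives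
\begin{multline*}
0=\int\chi e^{-2a\Phi}\bigl((\Delta_{\mathbb C}+a^2)\varphi\bigr)\bar\varphi\,dV\\
=\int|\varphi|^2e^{-2a\Phi}\Bigl[a\chi'-\tfrac14\chi''+e_1\chi'-2ae_1\chi+e_0\chi\Bigr]dV .
\end{multline*}
For $r\ge t_0$, $\chi$ is the product of the nonnegative, nonincreasing, convex functions $(t_3-r)_+^3$ and $e^{-Kr}$, so $\chi'\le-K\chi$ and $\chi''\ge0$. If $a\ge2C_0+1$, then $a-C_0\ge a/2$ and $2a+1\le3a$, and on $\{\Phi\ge t_0\}$ the real part of the bracket is at most
\[
-(a-C_0)|\chi'|+(2a+1)C_0\chi\le-\tfrac12aK\chi+3aC_0\chi=-a\chi .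
\]
On $\{t_0/2\le\Phi\le t_0\}$ the bracket is $O(1+a)$, and $|\varphi|^2e^{-2a\Phi}\le C(1+a)^{2k}$ by \eqref{eq:threelines}. As $\chi$ is bounded below on $[t_0,t_2]$, we obtain, using \eqref{eq:threelines} once more for $\Phi\le t_0$,
\begin{equation}\label{eq:L2}
\int_{\Phi\le t_2}|\varphi|^2e^{-2a\Phi}\,dV\le C(1+a)^{2k+1}.
\end{equation}
For the finitely many $j$ with $a_j<2C_0+1$ this holds after enlarging $C$.

\emph{Pointwise bound.} Let $h_1=\min(h_0,(t_2-t_1)/\Lambda)$ and $h=h_1/(1+a)$. For $\Phi(z)\le t_1$ the ball $B(z,h)$ lies in $T^{t_2}$, and $e^{2a\Phi}\le e^{2\Lambda h_1}e^{2a\Phi(z)}$ on it. By \eqref{eq:local} and \eqref{eq:L2}, $|\varphi(z)|^2\le C(1+a)^{2n+2k+1}e^{2a\Phi(z)}$.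
\end{proof}

\begin{corollary}\label{cor:forward}
If $f\in C^\infty(M)$, then $e^{-t\sqrt{-\Delta}}f$ extends to an element of $\mathcal O^\infty(\overline{T^t})$.
\end{corollary}

\begin{proof}
Let $h=\min(h_0,(t_1-t)/\Lambda)/(1+a_j)$ and $z\in\overline{T^t}$. On $B(z,h)\subset T^{t_1}$ Proposition~\ref{prop:growth} gives $|\varphi_j|\le C(1+a_j)^Ne^{ta_j}$, so $|\partial^\alpha\varphi_j(z)|\le C_\alpha(1+a_j)^{N+|\alpha|}e^{ta_j}$ by \eqref{eq:local}. As $\widehat f_j$ decreases rapidly, $\sum\widehat f_je^{-ta_j}\varphi_j$ converges in $C^k(\overline{T^t})$ for every $k$, and its sum is the required extension.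
\end{proof}

\section{Decay of coefficients: extendable functions lie in the range}\label{sec:backward}

\begin{proposition}\label{prop:decay}
There are $C,N'$ such that every bounded $F\in\mathcal O(T^t)$ satisfies
\[
|\widehat F_j|\le C(1+a_j)^{N'}e^{-ta_j}\sup_{T^t}|F|\qquad\text{for all }j .
\]
\end{proposition}

This completes the proof of $\mathrm P(t)$, and with it of Theorem~\ref{thm:optimal}. Indeed, let $F\in\mathcal O^\infty(\overline{T^t})$. Since $\Delta_{\mathbb C}$ has holomorphic coefficients near $\overline{T^t}$, each $\Delta_{\mathbb C}^kF$ lies in $\mathcal O^\infty(\overline{T^t})$ and is bounded; by Lemma~\ref{lem:restrict} its coefficients are $(-a_j^2)^k\widehat F_j$. Hence $a_j^{2k}e^{ta_j}|\widehat F_j|\le C_k(1+a_j)^{N'}$ for all $k$. So $f_j=e^{ta_j}\widehat F_j$ decreases rapidly, $f=\sum f_j\varphi_j$ is smooth, and $F|_M=e^{-t\sqrt{-\Delta}}f$.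

\subsection{The idea}

On the circle, let $|F|\le1$ on $|\tau|<t$ and put $v(s,\zeta)=\frac12\bigl(F(\zeta+is)+F(\zeta-is)\bigr)$. This function is holomorphic for $|s|+|\tau|<t$, bounded by $1$, and solves $v_{ss}+v_{\zeta\zeta}=0$, $v(0,\cdot)=F$, $v_s(0,\cdot)=0$. Its Fourier coefficients on the real axis are $F_k\cosh(ks)$, so $|F_k|\cosh(ks)\le1$ for real $s<t$, and $|F_k|\le2e^{-t|k|}$.

In general we solve the same Cauchy problem
\begin{equation}\label{eq:cauchy}
v_{ss}+\Delta_{\mathbb C}v=0,\qquad v(0,\cdot)=F,\qquad v_s(0,\cdot)=0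
\end{equation}
by a power series in $s$ (Lemma~\ref{lem:small}) and continue the solution to
\[
D=\{(s,z)\in\mathbb C\times T^t:\ |s|+\Phi(z)<t\}
\]
by Zerner's theorem (Lemma~\ref{lem:cone}). This gives no control of $v$ near $\partial D$; by itself it yields $|\widehat F_j|\le C_se^{-sa_j}$ for each $s<t$ with unknown $C_s$, which is not enough. An energy estimate for real $s$ (Lemma~\ref{lem:energy}) shows that $v$ grows at most polynomially as $s+\Phi\to t$, as long as $\Phi$ stays away from $0$. We therefore stop near $s=t-t_0$, where $v(s,\cdot)$ is defined on a tube slightly larger than $T^{t_0}$, and gain the missing factor $e^{-t_0a_j}$ from \eqref{eq:Pbounds}.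

Throughout, $F\in\mathcal O(T^t)$ with $|F|\le1$, and constants do not depend on $F$.

\subsection{Existence of the solution on $D$}

\begin{lemma}\label{lem:small}
There is $c\in(0,\frac12]$ such that $v(s,z)=\sum_{k\ge0}\frac{s^{2k}}{(2k)!}(-\Delta_{\mathbb C})^kF(z)$ converges uniformly on $D^0=\{(s,z)\in\mathbb C\times T^t:|s|<c\,(t-\Phi(z))\}$. There $v$ is holomorphic, solves \eqref{eq:cauchy}, and $|v|\le2$.
\end{lemma}

\begin{proof}
Let $u\in\mathcal O(T^r)$, $r\le t$, and $z\in T^r$. With $h=\min(h_0,(r-\Phi(z))/\Lambda)$ the ball $B(z,h)$ lies in $T^r$, and $h$ is at least a fixed multiple of $r-\Phi(z)$. So \eqref{eq:local} gives $|\Delta_{\mathbb C}u(z)|\le C_1(r-\Phi(z))^{-2}\sup_{T^r}|u|$. Fix $z\in T^t$ and apply this $k$ times, shrinking the radius from $t$ to $\Phi(z)$ in $k$ equal steps: $|\Delta_{\mathbb C}^kF(z)|\le\bigl(C_1k^2(t-\Phi(z))^{-2}\bigr)^k$. Since $k^{2k}\le(2k)^{2k}\le e^{2k}(2k)!$, the $k$th term of the series is at most $(e^2C_1c^2)^k$ on $D^0$. Choose $c\le\frac12$ with $e^2C_1c^2\le\frac12$. Equation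 \eqref{eq:cauchy} follows by differentiating term by term.
\end{proof}

Call an open set $U\subset\mathbb C\times T^t$ \emph{disc-fibered} if each fiber $\{s:(s,z)\in U\}$ is empty or a disc centered at $0$. Finite intersections and arbitrary unions of such sets are disc-fibered. A holomorphic function on $U$ that vanishes on $U\cap D^0$ vanishes, by the identity theorem in $s$. So an \emph{extension of $v$ to $U$}, meaning a holomorphic function on $U$ equal to $v$ on $U\cap D^0$, is unique, agrees on overlaps with extensions to other disc-fibered sets, and solves \eqref{eq:cauchy}.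

\begin{lemma}\label{lem:cone}
The function $v$ extends to $D$. For each compact $\mathcal K\subset D$ there is $C_{\mathcal K}$ with $|v|+|v_s|\le C_{\mathcal K}$ on $\mathcal K$.
\end{lemma}

\begin{proof}
We open up a family of cones from slope $c$ to slope $1$. Because $\Phi$ is not smooth on $M$, we use $\Phi_\delta=\sqrt{\rho+\delta^2}$. Fix $0<\delta<t'<t$, and for $0<\kappa\le1$ let
\[
D_\kappa=\{\Phi_\delta<t',\ |s|<\kappa\,(t'-\Phi_\delta)\},\qquad\overline{D_\kappa}=\{\Phi_\delta\le t',\ |s|\le\kappa\,(t'-\Phi_\delta)\}.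
\]
These $D_\kappa$ are disc-fibered and relatively compact in $\mathbb C\times T^t$, and $D_c\subset D^0$ since $\Phi_\delta\ge\Phi$. Let $\kappa^*\ge c$ be the supremum of the $\kappa\le1$ for which $v$ extends to $D_\kappa$; then $v$ extends to $D_{\kappa^*}$. Suppose $\kappa^*<1$, and let $(s,z)\in\partial D_{\kappa^*}$; note $\Phi(z)<t'$.

If $|s|<c\,(t-t')$, then $(s,z)\in D^0$, and the series of Lemma~\ref{lem:small} provides the local extension. Otherwise $s\ne0$ and $\Phi_\delta(z)<t'$, and near $(s,z)$ the set $D_{\kappa^*}$ is $\{\phi<0\}$ with $\phi=|s|-\kappa^*(t'-\Phi_\delta)$ smooth and $\partial_s\phi=\bar s/(2|s|)\ne0$. By \eqref{eq:eikonal}, $G(\partial\rho,\partial\rho)=4\rho\,G(\partial\Phi,\partial\Phi)=-\rho$ off $M$, and on $M$ by continuity. As $\partial\Phi_\delta=\partial\rho/(2\Phi_\delta)$, the symbol of $\partial_s^2+\Delta_{\mathbb C}$ at $\partial\phi$ is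
\begin{equation}\label{eq:symbol}
\frac{\bar s}{4s}-\frac{(\kappa^*)^2}{4}\,\frac{\rho}{\rho+\delta^2}\ne0,
\end{equation}
because the first term has modulus $\frac14$ and the second has smaller modulus. Theorem~\ref{thm:zerner} provides the local extension. By Lemma~\ref{lem:glue}, $v$ extends to a neighborhood of $\overline{D_{\kappa^*}}$. This set is the intersection of the nested compact sets $\overline{D_\kappa}$, $\kappa>\kappa^*$, so the neighborhood contains one of them, a contradiction. Hence $\kappa^*=1$. The sets $D_1$ for all $\delta,t'$ cover $D$, so $v$ extends to $D$.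

The linear map $F\mapsto v$ from the Banach space of bounded holomorphic functions on $T^t$ to the Fr\'echet space $\mathcal O(D)$ has closed graph: if $F_\nu\to F$ and $v_\nu\to\tilde v$, then $|v_\nu-v|\le2\sup|F_\nu-F|$ on $D^0$ by Lemma~\ref{lem:small}, so $\tilde v=v$ on $D^0$ and hence on $D$. So the map is continuous, which gives the bounds.
\end{proof}

With slope $1$ and $\delta=0$ the symbol \eqref{eq:symbol} vanishes exactly for real $s$: the surfaces $s+\Phi=\text{const}$ are characteristic. The example of the circle, with $F$ singular on $|\tau|=t$, shows that $v$ need not extend across $s+\Phi=t$.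

\subsection{The energy estimate}

From now on $s\ge0$ is real. Put $s_1=t-t_0/2$ and
\[
\mathcal G=\bigl\{(s,z):\ \Phi(z)\ge\tfrac{t_0}4,\ \ s\ge\tfrac c2(t-\Phi(z)),\ \ s+\Phi(z)<t\bigr\}.
\]

\begin{lemma}\label{lem:energy}
There are $K,C>0$ such that, with $b(s)=(s_1-s)_+^3e^{-Ks}$,
\begin{equation}\label{eq:energy}
\iint_{\mathcal G}b(s)\,(t-s-\Phi)^2\,|v|^2\,dV\,ds\le C .
\end{equation}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!18] (0.6,1.35)--(6,0)--(1.2,4.8)--(0.6,4.8)--cycle;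
\fill[gray!50] (0.3,0.7125)--(6,0)--(0.3,1.425)--cycle;
\fill[gray!75] (0.3,0.7125)--(0.6,0.675)--(0.6,4.8)--(0.3,4.8)--cycle;
\draw[->] (0,0)--(6.6,0) node[right] {$\Phi$};
\draw[->] (0,0)--(0,6.5) node[above] {$s$};
\draw[thick] (0,6)--(6,0);
\draw[dashed] (0,4.8) node[left] {$s_1$}--(1.2,4.8);
\draw[dotted] (2.4,0) node[below] {$t_0$}--(2.4,3.6);
\fill[black] (2.4,2.7) rectangle (2.7,3.0);
\node[below] at (6,0) {$t$};
\node[left] at (0,6) {$t$};
\node at (1.5,2.6) {$\mathcal G$};
\node at (1.5,0.85) {I};
\draw (0.45,3.4)--(-0.5,3.4) node[left] {II};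
\node[right] at (3.5,3.0) {$s+\Phi=t$};
\end{tikzpicture}
\caption{The $(\Phi,s)$-plane below the characteristic line $s+\Phi=t$. The multipliers of the energy estimate are supported in the shaded area. In the light region ($\mathcal G$ below $s=s_1$) the integrand is positive; in the wedge I the power series bounds the solution; the strip II stays away from the characteristic line. The black square, of side $d$ and at distance of order $d$ from the line, is where the estimate is used.}
\label{fig:regions}
\end{figure}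

\begin{proof}
\emph{Two identities.} Write $\langle\cdot\rangle=\iint\cdot\,dV\,ds$. Let $\alpha(s,\Phi)$ and $\beta(s,\Phi)$ be real functions with compact support in $\{s>0,\ \Phi>0,\ s+\Phi<t\}$, both $C^2$, with $\alpha_{\Phi\Phi s}$ continuous. For fixed $s$, the functions $v(s,\cdot)$ and $v_s(s,\cdot)$ are holomorphic on $T^{t-s}$, so Lemma~\ref{lem:transpose} applies. Multiply \eqref{eq:cauchy} by $\beta\bar v$, take real parts, use $\operatorname{Re}(v_{ss}\bar v)=\frac12(|v|^2)_{ss}-|v_s|^2$ and integrate by parts in $s$: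
\begin{equation}\label{eq:id1}
\bigl\langle(\tfrac12\beta_{ss}-\tfrac14\beta_{\Phi\Phi})|v|^2-\beta|v_s|^2\bigr\rangle+\operatorname{Re}\bigl\langle(e_1\beta_\Phi+e_0\beta)|v|^2\bigr\rangle=0 .
\end{equation}
Multiply \eqref{eq:cauchy} by $\alpha\bar v_s$ and use $\operatorname{Re}(v_{ss}\bar v_s)=\frac12(|v_s|^2)_s$ and $\operatorname{Re}(v\bar v_s)=\frac12(|v|^2)_s$:
\begin{equation}\label{eq:id2}
\bigl\langle-\tfrac12\alpha_s|v_s|^2+\tfrac18\alpha_{\Phi\Phi s}|v|^2\bigr\rangle+\operatorname{Re}\bigl\langle(e_1\alpha_\Phi+e_0\alpha)v\bar v_s\bigr\rangle=0 .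
\end{equation}

\emph{Choice of the multipliers.} Let $t'<t$ and $w=(t'-s-\Phi)_+$, so $w_s=w_\Phi=-1$ where $w>0$. Try $\alpha=w^4$ and $\beta=\nu w^3$. The principal terms of the sum of \eqref{eq:id1} and \eqref{eq:id2} are $(2-\nu)w^3|v_s|^2+(\frac32\nu-3)w|v|^2$. Both coefficients are nonnegative only for $\nu=2$, and then both vanish, as one expects along a characteristic surface. All positivity must come from a further factor $b(s)$ that decreases in $s$; its vanishing for $s\ge s_1$ also keeps us away from the tip $s=t$, $\Phi=0$. We set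
\[
\alpha=w^4\,\Xi,\qquad\beta=2w^3\,\Xi,\qquad\Xi=b(s)\,\chi_1(\Phi)\,\chi_2\Bigl(\frac{s}{t-\Phi}\Bigr),
\]
with smooth $\chi_1,\chi_2$ taking values in $[0,1]$, where $\chi_1=0$ for $\Phi\le t_0/8$, $\chi_1=1$ for $\Phi\ge t_0/4$, and $\chi_2(\eta)=0$ for $\eta\le c/4$, $\chi_2(\eta)=1$ for $\eta\ge c/2$. Since $w^4$ is $C^3$ and $w^3$ and $b$ are $C^2$, the regularity is as required. The supports lie in $\{s+\Phi\le t',\ \Phi\ge t_0/8,\ s\ge\frac c4(t-t')\}$, which is compact in the allowed set. Let $I$ be the integrand of the sum of \eqref{eq:id1} and \eqref{eq:id2}, so $\langle I\rangle=0$. Figure~\ref{fig:regions} shows the regions below.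

\emph{The region $\mathcal G$.} Here $\Xi=b(s)$. The coefficient of $|v_s|^2$ is
\[
-\tfrac12\alpha_s-\beta=2w^3b-\tfrac12w^4b'-2w^3b=-\tfrac12w^4b' .
\]
From $\alpha_{\Phi\Phi s}=-24wb+12w^2b'$, $\beta_{ss}=12wb-12w^2b'+2w^3b''$ and $\beta_{\Phi\Phi}=12wb$, the principal coefficient of $|v|^2$ is
\[
\tfrac18\alpha_{\Phi\Phi s}+\tfrac12\beta_{ss}-\tfrac14\beta_{\Phi\Phi}=(-3+6-3)wb+(\tfrac32-6)w^2b'+w^3b''=-\tfrac92w^2b'+w^3b'' .
\]
Let $C_3$ bound $|e_0|,|e_1|$ on $t_0/8\le\Phi\le t$. As $w\le t$, we have $|e_1\beta_\Phi+e_0\beta|\le(6+2t)C_3w^2b$ and $|e_1\alpha_\Phi+e_0\alpha|\le(4+t)C_3w^3b$, and $w^3|v||v_s|\le w^2|v|^2+w^4|v_s|^2$. As for $\chi$ in Section~\ref{sec:forward}, $b'\le-Kb$ and $b''\ge0$. With $C_2=(10+3t)C_3$, which does not depend on $K$,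
\[
I\ge Kb\bigl(\tfrac12w^4|v_s|^2+\tfrac92w^2|v|^2\bigr)-C_2b\bigl(w^4|v_s|^2+w^2|v|^2\bigr).
\]
Fix $K=2C_2+1$. Then $I\ge b\,w^2|v|^2$ on $\mathcal G$.

Every point of the supports outside $\mathcal G$ lies in one of the following two regions, and we bound $|I|$ there uniformly in $t'$ and $F$.

\emph{Region I: $\frac c4\le s/(t-\Phi)\le\frac c2$ and $\Phi\ge t_0/8$.} Put $u=t-\Phi$, so $w\le u$. The open disc of radius $cu/2$ about $s$ lies in the fiber of $D^0$, so $|v|\le2$ and $|v_s|\le4/(cu)$ by Cauchy's estimate. A derivative of order $l$ of $\chi_2(s/u)$ in $(s,\Phi)$ is $O(u^{-l})$, because $s/u$ is bounded. So the derivatives of order $l$ that occur are $O(u^{4-l})$ for $\alpha$ and $O(u^{3-l})$ for $\beta$. The terms $\beta_{ss}|v|^2$, $\beta_{\Phi\Phi}|v|^2$, $\alpha_{\Phi\Phi s}|v|^2$, $\beta|v_s|^2$, $\alpha_s|v_s|^2$ are $O(u)$, and the terms with $e_0,e_1$ are $O(u^2)$.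

\emph{Region II: $t_0/8\le\Phi\le t_0/4$ and $0\le s\le s_1$.} Here $s+\Phi\le t-t_0/4$, so this is a compact subset of $D$ independent of $t'$. Lemma~\ref{lem:cone} bounds $v$ and $v_s$, and the derivatives of $\alpha,\beta$ are bounded because $t-\Phi\ge t-t_0/4$.

Both regions have finite measure, so $\langle I\rangle=0$ gives $\iint_{\mathcal G}b\,(t'-s-\Phi)_+^2|v|^2\,dV\,ds\le C$ with $C$ independent of $t'$. Let $t'\uparrow t$ and use monotone convergence.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:decay}}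

Let $d_0=\min\bigl(1,(t-t_0)/4,2\Lambda h_0\bigr)$ and $0<d\le d_0$. Consider
\[
t-t_0-3d\le s\le t-t_0-2d,\qquad t_0\le\Phi\le t_0+d .
\]
On this set $d\le t-s-\Phi\le3d$. Also $s\ge\frac14(t-t_0)\ge\frac c2(t-\Phi)$ because $c\le\frac12$, so the set lies in $\mathcal G$; and $s_1-s\ge t_0/2$, so $b(s)\ge(t_0/2)^3e^{-Kt}$. By \eqref{eq:energy}, since the $s$-interval has length $d$, it contains an $s$ with
\[
\int_{t_0\le\Phi\le t_0+d}|v(s,\cdot)|^2\,dV\le Cd^{-3}.
\]
Fix this $s$ and let $u=v(s,\cdot)$, which is holomorphic on $T^{t-s}\supset T^{t_0+2d}$. Put $h=d/(2\Lambda)\le h_0$. For $\Phi(z)=t_0+d/2$ the ball $B(z,h)$ lies in the shell $t_0\le\Phi\le t_0+d$, so $|u(z)|\le Cd^{-n-3/2}$ by \eqref{eq:local}. By the maximum principle the same bound holds on $T^{t_0+d/2}$. For $z\in\overline{T^{t_0}}$ we have $B(z,h)\subset T^{t_0+d/2}$, so the Cauchy estimates give $\|u\|_{C^l(\overline{T^{t_0}})}\le Cd^{-N'}$ for an integer $N'\ge n+l+\frac32$. Let $v_j(s')=\int_Mv(s',\cdot)\varphi_j$ for $0\le s'<t$. By \eqref{eq:Pbounds},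
\[
e^{t_0a_j}|v_j(s)|\le Cd^{-N'} .
\]
On the other hand, by \eqref{eq:cauchy}, Lemma~\ref{lem:restrict} and the symmetry of $\Delta$, $v_j''=-\int_M(\Delta v)\varphi_j=a_j^2v_j$ with $v_j(0)=\widehat F_j$ and $v_j'(0)=0$. So $v_j(s)=\widehat F_j\cosh(a_js)$. Since $\cosh(a_js)\ge\frac12e^{a_js}$ and $s+t_0\ge t-3d$,
\[
|\widehat F_j|\le2Cd^{-N'}e^{-(s+t_0)a_j}\le2Cd^{-N'}e^{3da_j}e^{-ta_j}.
\]
The right side no longer depends on $s$, and $C$ is independent of $F$, $j$ and $d$. Taking $d=d_0/(1+a_j)$ makes $e^{3da_j}\le e^{3d_0}$ and proves the proposition. \qed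

\begin{thebibliography}{9}

\bibitem{Hall}
Brian C. Hall, \emph{The range of the heat operator}, arXiv:math/0409308 (2004).

\bibitem{Hormander}
H\"ormander, \emph{The Analysis of Linear Partial Differential Operators I}.

\bibitem{Zerner}
M. Zerner, C. R. Acad. Sci. Paris 272 (1971).

\end{thebibliography}
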